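\title{Zeros of Eisenstein series for genus zero groups whose hauptmodul is real on the boundary of the Ford domain}

\begin{abstract}
Let $\Gamma$ be a genus zero Fuchsian group of the first kind with $\infty$ as a cusp, and suppose that its hauptmodul is real on the boundary of the Ford fundamental domain. We prove that for every even $k\ge 4$ all zeros of the weight $k$ Eisenstein series for the cusp $\infty$ in this domain lie on its lower boundary arcs, which confirms a conjecture stated by Shigezumi. We also show that the zeros on the open arcs are simple, we count them, and we determine the orders of vanishing at the vertices up to two possibilities. On each arc the Eisenstein series is, up to an explicit phase, twice the real part of a positively weighted partial sum. The argument principle for these partial sums gives lower bounds for the number of zeros on the arcs, and the bounds add up exactly to the total given by the valence formula.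
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $\mathbb H$ be the upper half plane and let $\Gamma\subset\mathrm{SL}_2(\mathbb R)$ be a Fuchsian group of the first kind: a discrete subgroup such that $\Gamma\backslash\mathbb H$ has finite area and, together with the cusps, is a compact Riemann surface $X(\Gamma)$. Assume that $\infty$ is a cusp of width $h>0$, so that the stabilizer $\Gamma_\infty$ acts through the powers of $z\mapsto z+h$. The \emph{Ford domain} is
\[
\mathbb F_0=\Bigl\{z\in\mathbb H:\ |\operatorname{Re}z|<h/2,\ \ |cz+d|>1\ \text{ for all }\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\Gamma\text{ with }c\neq0\Bigr\}.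
\]
Since $\operatorname{Im}\gamma z=\operatorname{Im}z/|cz+d|^2$, it consists of the points of the strip that are strictly higher than all their images $\gamma z$ with $c\ne0$. There is a fundamental domain $\mathbb F$ for $\Gamma$ with $\mathbb F_0\subset\mathbb F\subset\overline{\mathbb F_0}$, and we fix one. \emph{The arcs} are the closure in $\mathbb H$ of
\[
\partial\mathbb F\setminus\{z\in\mathbb H:\operatorname{Re}z=\pm h/2\}.
\]
This is the lower boundary of $\mathbb F$, including its corner points on the lines $\operatorname{Re}z=\pm h/2$.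

Suppose that $X(\Gamma)$ has genus zero, and put $q=e^{2\pi iz/h}$. The \emph{hauptmodul} $J$ is the generator of the field of modular functions for $\Gamma$ that is holomorphic on $\mathbb H$ and satisfies $J=q^{-1}+O(q)$ at $\infty$; it is an isomorphism $X(\Gamma)\to\mathbb P^1(\mathbb C)$. For an even integer $k\ge4$ the Eisenstein series of weight $k$ for the cusp $\infty$ is
\[
E_k(z)=\sum_{\gamma\in\Gamma_\infty\backslash\Gamma}(cz+d)^{-k}.
\]
The following conjecture is stated in \cite{Shigezumi}: \emph{if $J$ is real on $\partial\mathbb F$, then for every even $k\ge4$ all zeros of $E_k$ in $\mathbb F$ lie on the arcs.} We prove it.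

\begin{theorem}\label{thm:A}
Let $\Gamma$ be a genus zero Fuchsian group of the first kind with $\infty$ as a cusp. If $J$ is real on $\partial\mathbb F$, then for every even $k\ge4$ all zeros of $E_k$ in $\mathbb F$ lie on the arcs.
\end{theorem}

The proof works with the right half $P=\mathbb F_0\cap\{\operatorname{Re}z>0\}$ of the Ford domain, a hyperbolic polygon with two vertical sides and a chain of arc sides. A vertex of $P$ is \emph{finite} if it lies in $\mathbb H$ and \emph{ideal} otherwise. Ideal vertices turn out to be cusps, and orders of vanishing at cusps are measured as in the valence formula, see (F3) below. Throughout, $k=2m$ with $m\ge2$, and $E=E_k$.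

\begin{theorem}\label{thm:B}
Under the hypothesis of Theorem~\ref{thm:A}, the polygon $P$ has angles $\pi/n_v$ with $2\le n_v\le\infty$ at its vertices $v$, and the following hold.
\begin{enumerate}
\item $E$ has no zero in $\mathbb F_0$, and no zero on the vertical sides of $\mathbb F_0$ except possibly at endpoints of arcs. All zeros on the open arc sides of $P$ are simple.
\item At a finite vertex $v$ of $P$ we have $\operatorname{ord}_vE=n_vM_v-m$, where $M_v=\lceil m/n_v\rceil$ if $v$ lies on a vertical side of $P$, and $M_v\in\{\lceil m/n_v\rceil,\lceil m/n_v\rceil+1\}$ otherwise.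
\item At an ideal vertex $v\ne\infty$, $E$ vanishes to order $M_v=1$ if $v$ is an end of a vertical side of $P$, and to order $M_v\in\{1,2\}$ otherwise.
\item If $P$ has $N$ vertices, including $\infty$, then the open arc sides of $P$ carry exactly $m(N-2)-\sum_{v\ne\infty}M_v$ zeros.
\end{enumerate}
\end{theorem}

\begin{example}\label{ex:modular}
Let $\Gamma=\mathrm{SL}_2(\mathbb Z)$. Then $\mathbb F_0=\{|\operatorname{Re}z|<\frac12,\ |z|>1\}$. The function $\overline{J(-\bar z)}$ is again a normalized hauptmodul, hence equal to $J$, and every boundary point $z$ is equivalent to $-\bar z$ under $z\mapsto z\pm1$ or $z\mapsto-1/z$. So $J$ is real on the boundary. The polygon $P$ is the triangle with vertices $\infty$, $i$, $e^{\pi i/3}$ and $n_i=2$, $n_{e^{\pi i/3}}=3$. Theorem~\ref{thm:B} says that $E_{2m}$ has order $2\lceil m/2\rceil-m$ at $i$, order $3\lceil m/3\rceil-m$ at $e^{\pi i/3}$, and $m-\lceil m/2\rceil-\lceil m/3\rceil$ simple zeros on the unit circle strictly between these points. For $k=4$ the only zero in $\overline P$ is the corner $e^{\pi i/3}$,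 which lies on $\operatorname{Re}z=\frac12$. This is why the arcs are taken closed.
\end{example}

\subsection{Why the zeros should lie on the arcs}

On $\overline{\mathbb F_0}$ every term of $E$ has modulus at most $1$. An arc side $C$ of $P$ lies on a circle $|cz+d|=1$; parametrize it by the angle $\theta=\arg(z+d/c)$. On $C$ the term $1$ and the term $(cz+d)^{-k}=e^{-2im\theta}$ both have modulus $1$, and
\[
e^{im\theta}\bigl(1+e^{-2im\theta}\bigr)=2\cos m\theta .
\]
If the other terms could be neglected, $C$ would carry about $m/\pi$ times its angular length many zeros. Now the angular lengths of the arc sides add up to the area of $P$: integrating $dx\,dy/y^2$ in $y$ leaves $\int dx/y$ over the lower boundary, and $|dx|/y=d\theta$ on a circle centered on $\mathbb R$. The valence formula allows $\frac{k}{4\pi}\operatorname{area}(\mathbb F_0)$ zeros in total, which is $\frac m\pi\operatorname{area}(P)$ when $\mathbb F_0$ is symmetric about the imaginary axis. The two counts agree, so the arcs should use up all zeros.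

The other terms cannot be neglected, however: at a finite vertex between two arcs a third term has modulus $1$, and nothing makes the remainder small for a fixed $k$. Our proof does not estimate the remainder. It uses only that every term of $E$ is positive on the real axis. On $C$ we write $e^{im\theta}E=2\operatorname{Re}(e^{im\theta}G)$, where $G$ is a sum of terms of $E$ with weights in $[0,1]$ that is positive on a real segment below $C$. The argument principle on a region between this segment and $C$ shows that $e^{im\theta}G$ turns by $m\pi$ along $C$, up to a loss at each end of $C$. The weights are designed so that the losses at a vertex $v$ add up to at most $M_v$, which is exactly what $v$ absorbs in the valence formula.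

Section~\ref{sec:polygon} shows that the hypothesis on $J$ makes $P$ a chamber of a reflection group. Section~\ref{sec:terms} sets up local coordinates and the valence formula, and Section~\ref{sec:model} carries out the method for $\Gamma_0(4)$, where all vertices are cusps. Finite vertices need two lemmas in the disc (Section~\ref{sec:disc}) and a recursive choice of weights (Section~\ref{sec:weights}). Sections~\ref{sec:arc} and~\ref{sec:vertices} count the zeros on one arc and compare the losses with $M_v$.

\section{The reflection group and its polygon}\label{sec:polygon}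

Let $\overline\Gamma$ be the image of $\Gamma$ in $\mathrm{PSL}_2(\mathbb R)$, let $\tau(z)=-\bar z$, and let $\overline{\mathbb H}=\mathbb H\cup\mathbb R\cup\{\infty\}$, a closed disc. From now on closures of polygons, sides and lines are taken in $\overline{\mathbb H}$. A \emph{line} is a complete hyperbolic geodesic, and sides of polygons are open maximal geodesic segments of the boundary.

\subsection{Standard facts}

\begin{itemize}
\item[(F1)] $\mathbb F_0$ is an open, hyperbolically convex polygon with finitely many sides, which lie on the lines $\operatorname{Re}z=\pm h/2$ and on circles $|cz+d|=1$, and its boundary contains no interval of $\mathbb R$. No two distinct points of $\mathbb F_0$ are $\Gamma$-equivalent, every point of $\mathbb H$ is equivalent to a point of $\overline{\mathbb F_0}$, and every cusp is equivalent to an ideal vertex of $\mathbb F_0$.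
\item[(F2)] For $k\ge4$ the series $E$ converges absolutely and locally uniformly, it is a modular form of weight $k$, and $E\to1$ at $\infty$.
\item[(F3)] For a nonzero modular form $f$ of even weight $k$,
\[
\sum_{z\in\Gamma\backslash\mathbb H}\frac{\operatorname{ord}_zf}{|\overline\Gamma_z|}+\sum_{\text{cusps }y}\operatorname{ord}_yf=\frac k{4\pi}\operatorname{area}(\Gamma\backslash\mathbb H).
\]
Here, if $g\in\mathrm{PSL}_2(\mathbb R)$ maps $\infty$ to $y$ and $g^{-1}\overline\Gamma_yg$ is generated by $\zeta\mapsto\zeta+L$, then $f(g\zeta)g'(\zeta)^{k/2}$ is a power series in $e^{2\pi i\zeta/L}$ and $\operatorname{ord}_yf$ is its order.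
\item[(F4)] The stabilizer in $\overline\Gamma$ of a point of $\mathbb H$ is a finite cyclic group of rotations. The stabilizer of a cusp $y$ is infinite cyclic, generated by a parabolic element, and $J(z)\to J(y)$ as $z\to y$ along a geodesic.
\item[(F5)] A convex polygon with $N$ vertices and angles $\varphi_v$ (zero at ideal vertices) has area $(N-2)\pi-\sum\varphi_v$. In particular the angle sum of a nondegenerate triangle is less than $\pi$.
\item[(F6)] (Carath\'eodory) A conformal bijection between Jordan domains on the sphere extends to a homeomorphism of the closures.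
\item[(F7)] If $f$ is continuous on the closure of a Jordan domain, holomorphic inside and nonzero on the boundary, then $\arg f$ increases along the positively oriented boundary by $2\pi$ times the number of zeros inside. Zeros on a path are avoided by small semicircular detours. If the path is an analytic arc with real parameter $u$, if $f$ has zeros of orders $\mu_j$ at $u_j$, and if $f=\eta f_1$ on the arc with $\eta(u)=\prod(u-u_j)^{\mu_j}$, then the variation of $\arg f$ equals that of $\arg f_1$ minus $\pi\sum\mu_j$ when the detours lie to the left of the direction of travel, and plus $\pi\sum\mu_j$ when they lie to the right. Detours from a positively oriented boundary into the domain lie to the left.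
\end{itemize}

\subsection{The structure of $P$}

By (F1), $P$ is a convex polygon. Its sides are a vertical ray $V_1\subset\{\operatorname{Re}z=h/2\}$, the vertical ray $V_0=\mathbb F_0\cap\{\operatorname{Re}z=0\}$, and between them $N-2\ge1$ sides on circles, the \emph{arcs of $P$}; here $N$ is the number of vertices including $\infty$. For a side $B$ let $s_B$ be the reflection in its line. The next proposition is the only place where the genus and the reality of $J$ enter directly.

\begin{proposition}\label{prop:polygon}
Assume that $J$ is real on $\partial\mathbb F$.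
\begin{enumerate}
\item[(a)] $\tau$ normalizes $\overline\Gamma$, so $\Delta=\overline\Gamma\cup\overline\Gamma\tau$ is a discrete group, and $\tau\mathbb F_0=\mathbb F_0$. Also $J\circ g=\overline J$ for $g\in\overline\Gamma\tau$.
\item[(b)] $J$ is real on the sides of $P$ and not real on $P$. We have $s_B\in\Delta$ for every side $B$ of $P$, and no mirror (fixed line of a reflection in $\Delta$) meets $P$.
\item[(c)] At a finite vertex $v$ with sides $B,B'$ the angle is $\pi/n_v$ with an integer $n_v\ge2$, the stabilizer $\Delta_v=\langle s_B,s_{B'}\rangle$ is dihedral of order $2n_v$, and $|\overline\Gamma_v|=n_v$. All other points of $\overline P\cap\mathbb H$ have trivial stabilizer in $\overline\Gamma$.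
\item[(d)] An ideal vertex $y\ne\infty$ is a cusp. In the coordinate $\zeta=-1/(z-y)$ its two sides lie on vertical lines at some distance $L/2$, and $\overline\Gamma_y$ is generated by $\zeta\mapsto\zeta+L$.
\item[(e)] Distinct points of $\overline P$ are inequivalent under $\Gamma$, and every cusp is equivalent to an ideal vertex of $P$.
\end{enumerate}
\end{proposition}

We put $n_y=\infty$ at ideal vertices.

\begin{proof}
The convex open set $\mathbb F_0$ is the interior of its closure, so $\mathbb F$ has the same interior and closure as $\mathbb F_0$, and $\partial\mathbb F=\partial\mathbb F_0$. We shall use twice that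
\begin{equation}\label{eq:star}
g\in\mathrm{PSL}_2(\mathbb R),\quad J\circ g=J\quad\Longrightarrow\quad g\in\overline\Gamma .
\end{equation}
Indeed $gz\in\overline\Gamma z$ for every $z$, since $J$ is injective on $X(\Gamma)$. As $\overline\Gamma$ is countable, some $\gamma\in\overline\Gamma$ agrees with $g$ on an uncountable set, and then $\gamma=g$.

(a) On $V_1$, for large $\operatorname{Im}z$, the parameter $q$ runs through a real interval $(-\varepsilon,0)$ and $J$ is real. So the $q$-coefficients of $J$ are real and $J\circ\tau=\overline J$. For $\gamma\in\overline\Gamma$ this gives $J\circ\tau\gamma\tau=J$, hence $\tau\gamma\tau\in\overline\Gamma$ by \eqref{eq:star}. Conjugation by $\tau$ replaces the lower row $(c,d)$ by $\pm(-c,d)$, so $\tau\mathbb F_0=\mathbb F_0$.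

(b) On $V_0$ we have $\tau z=z$, so $J$ is real there; on the other sides it is real by hypothesis. If $z\in\mathbb F_0$ and $J(z)\in\mathbb R$, then $J(\tau z)=J(z)$, and $\tau z=z$ because $J$ is injective on $\mathbb F_0$. So $J$ is not real on $P$. For a side $B$ the holomorphic functions $\overline{J\circ s_B}$ and $J$ agree on $B$, hence everywhere. Thus $J\circ s_B\tau=J$ and $s_B\in\Delta$ by \eqref{eq:star}. On a mirror $J=\overline J$, so no mirror meets $P$.

(c) The group $\Delta_v$ contains a reflection, so by (F4) it is dihedral: it consists of $n_v=|\overline\Gamma_v|$ rotations and $n_v$ reflections whose mirrors cross at $v$ at equal angles $\pi/n_v$. The sides $B,B'$ lie on two different mirrors, so $n_v\ge2$. No mirror enters $P$, so these mirrors are neighbors; the angle is $\pi/n_v$ and $s_B,s_{B'}$ generate $\Delta_v$. A nontrivial rotation about a point of $P$ would identify two points of $\mathbb F_0$. A nontrivial rotation $\gamma$ about a point of a side $B$ would give a reflection $\gamma s_B\ne s_B$ whose mirror crosses $B$ and enters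 $P$.

(d) In the coordinate $\zeta$ the point $y$ is at $\infty$, and near $y$ the polygon is the upper part of the strip between the vertical lines of its sides $B,B'$. The product $s_Bs_{B'}\in\overline\Gamma$ is a translation by $\pm L$, so $y$ is a cusp and $\overline\Gamma_y$ is generated by a translation by some $L_0$ dividing $L$. Composing $s_B$ with the translation by $\pm L_0$ gives a reflection with a vertical mirror at distance $L_0/2$ from the line of $B$, on the side of $B'$. If $L_0<L$ this mirror meets $P$.

(e) A cusp not equivalent to $\infty$ is equivalent to an ideal vertex of $\mathbb F_0$, where $J$ is a limit along a side by (F4), hence real. So every non-real value of $J$ is attained in $\mathbb H$, hence in $\overline{\mathbb F_0}\cap\mathbb H$, hence in $P\cup\tau P$. The connected sets $J(P)$ and $J(\tau P)=\overline{J(P)}$ (complex conjugate) cover $\mathbb C\setminus\mathbb R$, so $J$ maps $P$ bijectively onto a half plane. By (F6) this map extends to a homeomorphism of the closures. The extension is $J$ itself, by continuity in $\mathbb H$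 and by (d) and (F4) at ideal vertices. So $J$ is injective on $\overline P$. Finally, a cusp is equivalent to an ideal vertex $y$ of $\mathbb F_0$; one of $y,\tau y$ is a vertex of $P$, and they are equivalent because $J(\tau y)=\overline{J(y)}=J(y)$.
\end{proof}

All angles of $P$ are at most $\pi/2$. The following consequence will keep the constructions at different vertices apart.

\begin{lemma}\label{lem:nonadjacent}
The lines of two non-adjacent sides $B,B'$ of $P$ have disjoint closures in $\overline{\mathbb H}$.
\end{lemma}

\begin{proof}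
By convexity $\overline P$ meets the closed line of $B$ exactly in $\overline B$, and likewise for $B'$; moreover $\overline B\cap\overline{B'}=\emptyset$. Let $x$ be a common point of the closed lines. Then $x\notin\overline P$. So $x$ lies on the closed line of $B$ beyond an endpoint $v$ of $B$, which is therefore not an end of the line, that is, $v\in\mathbb H$. Define $v'\in\mathbb H$ in the same way for $B'$. Since $v'\in\overline P\setminus\overline B$, it is not on the line of $B$, so the triangle $xvv'$ is nondegenerate. The segment $[v,v']$ lies in $\overline P$, so it makes an angle at most $\pi/n_v\le\pi/2$ with $B$ at $v$, and the angle of the triangle at $v$ is at least $\pi/2$. The same holds at $v'$, which contradicts (F5).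
\end{proof}

\section{The terms of $E$ and the valence formula}\label{sec:terms}

\subsection{Terms indexed by poles}

Let $\mathcal O=\overline\Gamma\infty=\Delta\infty$. The cosets $\overline\Gamma_\infty\gamma$ correspond bijectively to the points $p=\gamma^{-1}\infty\in\mathcal O$, and since $\gamma'(z)=(cz+d)^{-2}$,
\[
E=\sum_{p\in\mathcal O}t_p,\qquad t_p(z)=\gamma'(z)^m,\qquad t_\infty=1,\qquad t_p(z)=\frac{r_p^k}{(z-p)^k}\quad(p=-d/c,\ r_p=1/|c|).
\]
Since $k$ is even, $t_p>0$ at real points other than $p$. By Proposition~\ref{prop:polygon}(e), no ideal vertex of $P$ other than $\infty$ lies in $\mathcal O$. The chain rule and the form of $\tau\gamma\tau$ give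
\begin{equation}\label{eq:equivariance}
t_{gp}(gz)\,g'(z)^m=t_p(z)\quad(g\in\overline\Gamma),\qquad t_{\tau p}(\tau z)=\overline{t_p(z)} .
\end{equation}
In particular $E(\tau z)=\overline{E(z)}$ and $r_{p+h}=r_p$, and absolute convergence at $z=i$ gives $\sum_{0\le p<h}r_p^k<\infty$.

Let $C$ be an arc of $P$, on the circle with center $p_C$ and radius $r_C$. Let $D_C$ be the open disc it bounds and $\theta=\arg(z-p_C)\in(0,\pi)$. We have $s_C(z)=p_C+r_C^2/(\bar z-p_C)$ and $p_C=s_C\infty\in\mathcal O$. The element $g=s_C\tau\in\overline\Gamma$ is $g(z)=p_C-r_C^2/(z+p_C)$, so $g'(\tau z)=r_C^2/(\bar z-p_C)^2$, and \eqref{eq:equivariance} gives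
\begin{equation}\label{eq:reflect}
\overline{t_p(z)}=t_{s_Cp}(s_Cz)\,\frac{r_C^k}{(\bar z-p_C)^k}.
\end{equation}
On the circle this reads $e^{im\theta}t_{s_Cp}=\overline{e^{im\theta}t_p}$. Call a function $\alpha:\mathcal O\to[0,1]$ a \emph{weight} and put $G_\alpha=\sum_p\alpha(p)t_p$. If $\alpha(s_Cp)=1-\alpha(p)$ for all $p$, then $E=G_\alpha+\sum_p\alpha(p)t_{s_Cp}$, and therefore
\begin{equation}\label{eq:complexify}
F_C:=e^{im\theta}E=2\operatorname{Re}\bigl(e^{im\theta}G_\alpha\bigr)\qquad\text{on }C .
\end{equation}
The choice $\alpha=\frac12$ shows that $F_C$ is real. We also note: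
\begin{equation}\label{eq:positive}
\begin{array}{l}\text{if }\alpha=0\text{ on an open interval }I\subset\mathbb R\text{, then }G_\alpha\text{ is holomorphic}\\ \text{near each point of }I\text{, and }G_\alpha\ge\alpha(\infty)\text{ on }I.\end{array}
\end{equation}
Indeed, for $z$ near a point of $I$ and $p\in\mathbb R\setminus I$ the ratio $|i-p|/|z-p|$ is bounded, so the series is dominated by a multiple of $\sum|t_p(i)|$.

\subsection{The disc coordinate at a point of $\mathbb H$}\label{ss:disc}

At a finite vertex the group $\Delta_v$ should act by Euclidean symmetries, so we pass to the unit disc $\mathbb D$ with boundary $\mathbb T$. Let $\kappa(x)=x/(1-x)^2$. From $\operatorname{Im}\kappa(x)=\operatorname{Im}x\,(1-|x|^2)/|1-x|^4$ and $\kappa(e^{i\varphi})=-1/(4\sin^2(\varphi/2))$ we see that $\kappa$ maps the lower half disc into the lower half plane and is negative on $\mathbb T\setminus\{1\}$ and on $(-1,0)$. For a finite real measure $\mu$ on $\mathbb T$ put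
\[
K_\mu(w)=\int\kappa(w\bar\zeta)^m\,d\mu(\zeta)=\sum_{l\ge m}\binom{l+m-1}{2m-1}\hat\mu(l)\,w^l,\qquad\hat\mu(l)=\int\zeta^{-l}\,d\mu .
\]
For a rotation $R$ about $0$ and a reflection $s$ in a diameter,
\begin{equation}\label{eq:Ksym}
K_{R\mu}(Rw)=K_\mu(w),\qquad K_{s\mu}(sw)=\overline{K_\mu(w)} .
\end{equation}
If $\mu\ne0$ is positive, then $K_\mu$ is holomorphic across $\mathbb T\setminus\operatorname{supp}\mu$ and $(-1)^mK_\mu>0$ there.

Let $v\in\mathbb H$ and let $\Phi:\mathbb D\to\mathbb H$ be a M\"obius isomorphism with $\Phi(0)=v$. For a function $X$ on $\mathbb H$ put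
\[
X^v(w)=i^{-m}\bigl(w\Phi'(w)\bigr)^mX(\Phi(w)).
\]
Let $p=\gamma^{-1}\infty$ and $\zeta_p=\Phi^{-1}(p)$. The map $\gamma\Phi$ sends $\zeta_p$ to $\infty$ and $0$ to $\gamma v$, so $\gamma\Phi(w)=ia\frac{\zeta_p+w}{\zeta_p-w}+b$ with $a+ib$ replaced by its correct reading $a=\operatorname{Im}\gamma v$, $b=\operatorname{Re}\gamma v$. Then $w(\gamma\Phi)'(w)=2ia\,w\zeta_p/(\zeta_p-w)^2=2ia\,\kappa(w\bar\zeta_p)$, and
\begin{equation}\label{eq:tdisc}
t_p^v(w)=\sigma_p\,\kappa(w\bar\zeta_p)^m,\qquad\sigma_p=(2\operatorname{Im}\gamma v)^m=(2\operatorname{Im}v)^m|t_p(v)|>0 .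
\end{equation}
The masses $\sigma_p$ are summable by (F2), do not depend on $\Phi$, and satisfy $\sigma_{gp}=\sigma_p$ for $g\in\Delta_v$ by \eqref{eq:equivariance}. Identify $p$ with $\zeta_p$, let $\sigma=\sum_p\sigma_p\delta_p$, and for a weight $\alpha$ let $\alpha\sigma=\sum_p\alpha(p)\sigma_p\delta_p$. Then $G_\alpha^v=K_{\alpha\sigma}$ and $G_\alpha=G_\alpha^v/t_\infty^v$.

If $v$ is a finite vertex, $E^v=K_\sigma$ is invariant under the rotation by $2\pi/n_v$, so its order at $0$ is a multiple $n_vM_v$ of $n_v$ that is at least $m$. Thus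
\begin{equation}\label{eq:Mfinite}
\operatorname{ord}_vE=n_vM_v-m,\qquad M_v\ge\lceil m/n_v\rceil .
\end{equation}

\subsection{The coordinate at a cusp}\label{ss:cusp}

Let $y\notin\mathcal O$ be a cusp, $\zeta=-1/(z-y)$, and let $\overline\Gamma_y$ be generated by $\zeta\mapsto\zeta+L$. Since $dz/d\zeta=\zeta^{-2}$, put $\widehat X=X\zeta^{-k}$. Then $\widehat{t_p}=b_p(\zeta-\xi_p)^{-k}$ with $b_p>0$, where $\xi_p\in\mathbb R$ is the $\zeta$-coordinate of $p$. By \eqref{eq:equivariance} the set of pairs $(\xi_p,b_p)$ is invariant under $\xi\mapsto\xi+L$, and by convergence at one point $b=\sum_{0\le\xi_p<L}b_p$ is finite and positive. Dominated convergence gives $\widehat E\to0$ as $\operatorname{Im}\zeta\to\infty$, so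
\begin{equation}\label{eq:Mcusp}
\widehat E\sim a\,e^{2\pi iM_y\zeta/L}\quad(\operatorname{Im}\zeta\to\infty),\qquad a\ne0,\qquad M_y=\operatorname{ord}_yE\ge1 .
\end{equation}
While $E$ decays exponentially at $y$, a one-sided partial sum grows like a simple pole.

\begin{lemma}\label{lem:cusp}
Let $y\notin\mathcal O$ be a cusp and $\alpha$ a weight with $\alpha=1$ on some interval $(y-\varepsilon,y)$ and $\alpha=0$ on $(y,y+\varepsilon)$. Then there is $A>0$ with $G_\alpha(z)=A\,(z-y)^{-1}(1+O(|z-y|))$ as $z\to y$ in $\operatorname{Re}z\ge y$, $\operatorname{Im}z\ge0$. If instead $\alpha=0$ on $(y-\varepsilon,y)$ and $\alpha=1$ on $(y,y+\varepsilon)$, then $G_\alpha(z)=A\,(y-z)^{-1}(1+O(|z-y|))$ with $A>0$ as $z\to y$ in $\operatorname{Re}z\le y$, $\operatorname{Im}z\ge0$.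
\end{lemma}

\begin{proof}
In the first case put $\xi_0=1/\varepsilon$. Then $\alpha(p)=1$ for $\xi_p>\xi_0$, $\alpha(p)=0$ for $\xi_p<-\xi_0$, and $|\zeta|\to\infty$ in $\operatorname{Re}\zeta\le0$, $\operatorname{Im}\zeta\ge0$. The terms with $|\xi_p|\le\xi_0$ contribute $O(|\zeta|^{-k})$ to $\widehat{G_\alpha}$. Group the terms with $\xi_p>\xi_0$ into progressions $\xi+jL$, $j\ge0$, with $\xi\in(\xi_0,\xi_0+L]$. Let $f(x)=(\zeta-x)^{-k}$. For $x\ge0$ we have $|\zeta-x|^2\ge|\zeta|^2+x^2\ge\frac12(|\zeta|+x)^2$, so
\[
\Bigl|L\sum_{j\ge0}f(\xi+jL)-\int_\xi^\infty f\,dx\Bigr|\le L\int_0^\infty|f'|\,dx=O(|\zeta|^{-k}),\qquad\int_\xi^\infty f\,dx=-\frac{(\zeta-\xi)^{1-k}}{k-1},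
\]
uniformly in $\xi$. Summing with the factors $b_p$ gives $\widehat{G_\alpha}=-A\zeta^{1-k}(1+O(|\zeta|^{-1}))$ with $A=b/(L(k-1))$. Multiply by $\zeta^k$ and use $-\zeta=(z-y)^{-1}$. For the second case apply the first to the cusp $\tau y$ and the weight $\alpha\circ\tau$, using $G_{\alpha\circ\tau}(\tau z)=\overline{G_\alpha(z)}$.
\end{proof}

\subsection{The total number of zeros}

Let $N_{\mathrm{int}}$, $N_V$ and $N_C$ be the numbers of zeros of $E$, with multiplicity, in $P$, on $V_0\cup V_1$, and on an (open) arc $C$ of $P$.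

\begin{lemma}\label{lem:valence}
$\displaystyle 2N_{\mathrm{int}}+N_V+\sum_CN_C+\sum_{v\ne\infty}M_v=m(N-2)$.
\end{lemma}

\begin{proof}
Every orbit in $\mathbb H$ meets $\overline P\cup\tau\overline P$. Points of $P\cup\tau P$ are pairwise inequivalent and have non-real $J$. A point $z$ in the closure of a side $B$ is equivalent to $\tau z$, because $\tau s_B\in\overline\Gamma$, and points of $\partial P$ are pairwise inequivalent. So the orbits are represented exactly once by $P$, $\tau P$ and $\partial P\cap\mathbb H$, and the cusps by the ideal vertices of $P$. By (F5) the area is $2\pi\bigl[(N-2)-\sum_v1/n_v\bigr]$ with $1/\infty=0$. Since $E$ has equally many zeros in $P$ and $\tau P$, and order $0$ at $\infty$, (F3) with Proposition~\ref{prop:polygon}(c) and \eqref{eq:Mfinite} reads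
\[
2N_{\mathrm{int}}+N_V+\sum_CN_C+\sum_{v\text{ finite}}\Bigl(M_v-\frac m{n_v}\Bigr)+\sum_{v\ne\infty\text{ ideal}}M_v=m\Bigl[(N-2)-\sum_v\frac1{n_v}\Bigr].
\]
The terms $m/n_v$ cancel.
\end{proof}

So each arc has a budget of $m$ zeros, from which each vertex $v\ne\infty$ takes $M_v$. It remains to prove $\sum_CN_C\ge m(N-2)-\sum_{v\neq\infty} M_v$.

\section{The method for $\Gamma_0(4)$}\label{sec:model}

Let $\Gamma=\Gamma_0(4)$, the matrices in $\mathrm{SL}_2(\mathbb Z)$ with $4\mid c$, a group of genus zero with $h=1$. The disc $|cz+d|<1$ has the real diameter $(\frac{-d-1}c,\frac{-d+1}c)$, which contains no point $j/2$ with $j\in\mathbb Z$ because $d$ is odd and $jc/2$ is even. So each such disc lies in a disc with diameter $(\frac j2,\frac{j+1}2)$, and these occur for $c=4$. Hence $P$ is the ideal triangle with vertices $0,\frac12,\infty$, with one arc $C$ of center and radius $\frac14$. As in Example~\ref{ex:modular}, $J\circ\tau=\overline J$, and $J$ is real on $\partial\mathbb F_0$ because $z\mapsto z+1$ and $s_C\tau:z\mapsto z/(4z+1)$ identify each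 boundary point with its image under $\tau$. Lemma~\ref{lem:valence} reads
\[
2N_{\mathrm{int}}+N_V+N_C+M_0+M_{1/2}=m,\qquad M_0,M_{1/2}\ge1 .
\]

The orbit $\mathcal O$ consists of $\infty$ and the fractions whose denominator is divisible by $4$. The reflection $s_C$ exchanges the inside and the outside of the circle, so we keep the poles outside: $\alpha=0$ on $(0,\frac12)$ and $\alpha=1$ elsewhere. Then \eqref{eq:complexify} holds for $G=G_\alpha$. By \eqref{eq:positive}, $G\ge1$ on $(0,\frac12)$, and by Lemma~\ref{lem:cusp}, $G\sim A/z$ near $0$ and $G\sim A'/(\frac12-z)$ near $\frac12$ in the closed half disc.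

Assume for simplicity that $G$ has no zero on $C$, and follow $\arg G$ around the half disc $\Omega=D_C\cap\mathbb H$ with its two corners cut off. On the diameter $\arg G=0$. At the right corner $\arg(\frac12-z)$ goes from $0$ to $-\frac\pi2$, so we arrive on $C$ with $\arg(e^{im\theta}G)=\frac\pi2+o(1)$, as $\theta\to0$ there. At the left corner, coming from the diameter, $\arg z$ goes from $0$ to $\frac\pi2$ and $\theta\to\pi$, which gives the value $m\pi-\frac\pi2+o(1)$. If $G$ has $Z$ zeros inside the contour, then along $C$ the argument of $e^{im\theta}G$ runs from $\frac\pi2+o(1)$ to $m\pi-\frac\pi2+2\pi Z+o(1)$. It passes through $\frac{3\pi}2,\frac{5\pi}2,\dots,(m-\frac32)\pi$, and each passage is a zero of $F_C$. Thus $N_C\ge m-2$, which forces $N_{\mathrm{int}}=N_V=0$, $M_0=M_{1/2}=1$ and $N_C=m-2$. Zeros of $G$ on $C$ only improve the lower bound, see Proposition~\ref{prop:arc}.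

Three facts were used: the symmetry $\alpha\circ s_C=1-\alpha$, the positivity of $G$ on a real segment below $C$, and the knowledge of $\arg G$ on the way from this segment to the ends of $C$. If an end of $C$ is finite, the half disc is the wrong region. For $\mathrm{SL}_2(\mathbb Z)$ the part of the unit circle between $e^{\pi i/3}$ and $1$ is the image of $V_1$ under $z\mapsto1-1/z$, so a lower bound for the zeros on the whole semicircle cannot distinguish the arc from the vertical side. We must cut the half disc along a geodesic from the finite end $v$ down to $\mathbb R$ and control $\arg G$ along the cut. The natural cut is the next mirror through $v$ below $C$, and the freedom in the weight is what makes the control possible.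

\section{Two lemmas in the disc}\label{sec:disc}

Fix $n\ge2$ and $M=\lceil m/n\rceil$. For $j\in\mathbb Z/2n$ let $x_j=e^{\pi ij/n}$, let $\rho_j=\{ux_j:0<u<1\}$, and let $I_j$ be the open arc of $\mathbb T$ from $x_j$ to $x_{j+1}$. Arcs $[x_i,x_j]$, $(x_i,x_j)$ run counterclockwise. Let $s_j(w)=x_{2j}\bar w$ be the reflection in the diameter containing $\rho_j$, and $R=s_1s_0$ the rotation by $2\pi/n$. Then $s_{j+n}=s_j$, $s_{j+1}=R^js_1$ and $s_1R^l=R^{-l}s_1$. In the application $0$ is a vertex, $C$ runs along $\rho_0$, the polygon lies between $\rho_0$ and $\rho_1$, and the cut is $\rho_{-1}=\rho_{2n-1}$.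

\subsection{Arguments along rays}

Call $\mu$ \emph{admissible on $\rho_j$} if $K_\mu$ extends continuously to $\rho_j\cup\{x_j\}$ with $(-1)^mK_\mu(x_j)>0$. Then $K_\mu\not\equiv0$ has finitely many zeros on $\rho_j$. Follow $\arg K_\mu$ along $\rho_j$ from $x_j$ to $0$, \emph{starting with the value $-m\pi$}, and let $A_j^+(\mu)$ and $A_j^-(\mu)$ be its limits at $0$ when the detours are taken on the counterclockwise and on the clockwise side of the ray. The counterclockwise side is to the right of the direction of travel, so $A_j^+(\mu)\ge A_j^-(\mu)$ by (F7). Call $\mu$ \emph{admissible on the $j$th sector} if $K_\mu$ extends continuously to the closed sector between $\rho_j$ and $\rho_{j+1}$ with $(-1)^mK_\mu>0$ on $[x_j,x_{j+1}]$. Let $l=\operatorname{ord}_0K_\mu$ and let $Z$ be the number of zeros in the open sector. Going out along $\rho_j$, along the boundary arc, in along $\rho_{j+1}$ and back around $0$, with detours into the sector, we get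
\[
\bigl(-m\pi-A_j^+(\mu)\bigr)+0+\bigl(A_{j+1}^-(\mu)+m\pi\bigr)-l\pi/n=2\pi Z,
\]
and therefore
\begin{equation}\label{eq:sector}
A_{j+1}^+(\mu)\ge A_j^+(\mu)+l\pi/n .
\end{equation}

\subsection{The staircase lemma}

We want a lower bound for $A_{2n-1}^+$. An argument along a ray is known exactly when $K_\mu$ is real on it, which happens when $\mu$ is symmetric in the ray. If $n=2$, the cut $\rho_3$ lies on the mirror of $s_1$, and an $s_1$-invariant measure does the job. For $n\ge3$ the mirror of $s_1$ contains $\rho_{n+1}$, and we have to move from $\rho_{n+1}$ to $\rho_{2n-1}$ sector by sector with \eqref{eq:sector}. On the way we may modify the measure: adding to $\mu$ a multiple less than $1$ of its mirror image in the current ray changes neither the zeros on this ray nor, by as much as $\pi/2$, the argument. Adding $\frac1{j+1}$ times the mirror image at step $j$ produces linearly decreasing coefficients. These have two merits: the accumulated change of argument is that of a Fej\'er polynomial, which can be computed, and the final coefficients have the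 symmetry required by \eqref{eq:complexify}.

For $j\ge1$ let $\phi_j(x)=\sum_{l=0}^{j-1}(1-\frac lj)x^l$. On $|x|=1$,
\[
2\operatorname{Re}\phi_j(x)-1=\sum_{|l|<j}\Bigl(1-\frac{|l|}j\Bigr)x^l=\frac1j\,|1+x+\dots+x^{j-1}|^2\ge0,
\]
so $\operatorname{Re}\phi_j\ge\frac12$. If $\omega^n=1\ne\omega$, then $\sum_{l=0}^{n-1}\omega^l=0$ and $(\omega-1)\sum_{l=0}^{n-1}l\omega^l=(n-1)-\sum_{l=1}^{n-1}\omega^l=n$, so
\begin{equation}\label{eq:fejer}
\phi_{n-1}(\omega)=\sum_{l=0}^{n-1}\Bigl(1-\frac l{n-1}\Bigr)\omega^l=\frac n{(n-1)(1-\omega)} .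
\end{equation}

\begin{lemma}\label{lem:staircase}
Let $\beta\ne0$ be a finite positive measure concentrated on the arc $(x_{-1},x_1]$ with
\begin{equation}\label{eq:integrable}
\int_{I_{-1}}|\zeta-x_{-1}|^{-2m}\,d\beta(\zeta)<\infty ,
\end{equation}
and let $\nu_j=\sum_{l=0}^{j-1}(1-\frac lj)R^l(\beta+s_1\beta)$ for $1\le j\le n-1$. Then $\operatorname{Re}K_\beta$ has a finite number $\mathcal N$ of zeros on $\rho_{n+1}$, counted with multiplicity; $\nu_{n-1}$ is admissible on $\rho_{2n-1}$; and with $l_0=\operatorname{ord}_0K_{\nu_{n-1}}$,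
\[
A_{2n-1}^+(\nu_{n-1})+l_0\pi/n\ \ge\ -\pi(M-\mathcal N).
\]
\end{lemma}

\begin{proof}
\emph{Admissibility.} The measure $\nu_j$ is concentrated on $(x_{-1},x_{2j+1})$ and agrees with $\beta$ on $I_{-1}$. For $1\le j\le n-2$ we have $2j+1<n+j$ and $n+j+1\le2n-1$, so the support of $\nu_j$ misses $[x_{n+j},x_{n+j+1}]$, except possibly for the point $x_{-1}$ when $j=n-2$. Only the part $\beta|_{I_{-1}}$ can accumulate at that point. Let $\zeta=x_{-1}e^{i\varphi}$ with $0<\varphi<\frac\pi n$ and $w=ux_{-1}e^{-i\psi}$ with $0\le\psi\le\frac\pi n$, $0\le u\le1$. Since $\varphi\le\varphi+\psi\le\pi$ and $\varphi\le\frac\pi2$,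
\[
|w-\zeta|^2\ge u^2+1-2u\cos\varphi\ge\sin^2\varphi=|x_{-1}-\zeta|^2\cos^2(\varphi/2)\ge\tfrac12|x_{-1}-\zeta|^2 .
\]
As $|\kappa(w\bar\zeta)|\le|w-\zeta|^{-2}$, condition \eqref{eq:integrable} and dominated convergence show that $K_{\beta|I_{-1}}$ is continuous on the closed sector between $\rho_{-2}$ and $\rho_{-1}$. On the boundary arc the integrand $(-1)^m\kappa^m$ is positive. Hence $\nu_j$ is admissible on the $(n+j)$th sector for $1\le j\le n-2$, and for $n=2$ the measure $\beta$ is admissible on $\rho_3$.

\emph{Start.} On $\rho_{n+1}$, which is fixed by $s_1$, \eqref{eq:Ksym} gives $K_{\nu_1}=2\operatorname{Re}K_\beta$. So $\nu_1$ is admissible on $\rho_{n+1}$ for every $n\ge2$, the number $\mathcal N$ is finite, and (F7), with $f_1$ real, gives $A_{n+1}^+(\nu_1)=-m\pi+\pi\mathcal N$. Since $\widehat{R^i\mu}(l)=e^{-2\pi\sqrt{-1}\,il/n}\hat\mu(l)$, the coefficient of $w^l$ in $K_{\nu_j}$ is that of $K_{\nu_1}$ times $\phi_j(e^{-2\pi il/n})\ne0$. So all $K_{\nu_j}$ have the same order $l_0\ge m$ at $0$. Put $\omega=e^{-2\pi il_0/n}$.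

\emph{Recursion.} Since $s_{j+1}R^l=R^{j-l}s_1$ and $\beta+s_1\beta$ is $s_1$-invariant, $s_{j+1}\nu_j=\sum_{l=1}^j\frac ljR^l(\beta+s_1\beta)$. As $1-\frac lj+\frac1{j+1}\cdot\frac lj=1-\frac l{j+1}$,
\[
\nu_{j+1}=\nu_j+\tfrac1{j+1}\,s_{j+1}\nu_j .
\]
Let $1\le j\le n-2$ and $Q=K_{s_{j+1}\nu_j}/K_{\nu_j}$, so that $K_{\nu_{j+1}}=K_{\nu_j}\bigl(1+\frac Q{j+1}\bigr)$. The ray $\rho_{n+j+1}$ is fixed by $s_{j+1}$, so on it $Q=\overline{K_{\nu_j}}/K_{\nu_j}$ has modulus $1$. A meromorphic function that is bounded along the ray has no pole on it or at $0$. So $|Q|<2\le j+1$ on small detours and $|Q(0)|=1$, and the factor $1+\frac Q{j+1}$ stays in the right half plane along the whole path. At $x_{n+j+1}$ we have $Q\to1$, so $\nu_{j+1}$ is admissible on $\rho_{n+j+1}$; for $j=n-2$ this is the admissibility asserted in the lemma, and for $n=2$ it was shown at the start. At $0$ the factor tends to $\phi_{j+1}(\omega)/\phi_j(\omega)$. With \eqref{eq:sector} for $\nu_j$,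
\[
A_{n+j+1}^+(\nu_{j+1})=A_{n+j+1}^+(\nu_j)+\operatorname{Arg}\frac{\phi_{j+1}(\omega)}{\phi_j(\omega)}\ge A_{n+j}^+(\nu_j)+\frac{l_0\pi}n+\operatorname{Arg}\frac{\phi_{j+1}(\omega)}{\phi_j(\omega)} .
\]
The numbers $\phi_{j+1}(\omega)$, $\phi_j(\omega)$ and their quotient lie in the right half plane, so $\operatorname{Arg}\phi_{j+1}-\operatorname{Arg}\phi_j-\operatorname{Arg}(\phi_{j+1}/\phi_j)$ is a multiple of $2\pi$ of modulus less than $\frac{3\pi}2$, hence $0$. The arguments telescope, $\phi_1=1$, and summing over $1\le j\le n-2$ gives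
\[
A_{2n-1}^+(\nu_{n-1})+\frac{l_0\pi}n\ge-m\pi+\pi\mathcal N+(n-1)\frac{l_0\pi}n+\operatorname{Arg}\phi_{n-1}(\omega).
\]

\emph{Evaluation.} If $n\mid l_0$, then $\phi_{n-1}(\omega)>0$ and the last two terms equal $\pi(l_0-\lceil l_0/n\rceil)$. Otherwise write $l_0=n(\lceil l_0/n\rceil-1)+e$ with $0<e<n$. Since $1-e^{-2\pi ie/n}=2i\sin(\pi e/n)e^{-\pi ie/n}$, \eqref{eq:fejer} gives $\operatorname{Arg}\phi_{n-1}(\omega)=\frac{\pi e}n-\frac\pi2$, and the last two terms equal $\pi(l_0-\lceil l_0/n\rceil)+\frac\pi2$. The function $l\mapsto l-\lceil l/n\rceil$ is nondecreasing and $l_0\ge m$, so in both cases they are at least $\pi(m-M)$.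
\end{proof}

\subsection{Zeros on two neighboring rays}

At a vertex between two arcs, Lemma~\ref{lem:staircase} is applied twice, and the loss $2M$ is about twice what the vertex absorbs. The numbers $\mathcal N$ recover the difference.

\begin{lemma}\label{lem:tworays}
Let $\chi\ne0$ be a finite positive measure on $\mathbb T$ whose support misses $[x_n,x_{n+1}]$. Let $\mathcal N$ and $\mathcal N'$ be the numbers of zeros, with multiplicity, of $\operatorname{Re}K_\chi$ on $\rho_{n+1}$ and on $\rho_n$. Then $\mathcal N+\mathcal N'\ge M-1$.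
\end{lemma}

\begin{proof}
Let $f=K_\chi$ and $l=\operatorname{ord}_0f\ge m$. Let $W'$ be the variation of $\arg f$ outward along $\rho_n$ and $W$ the variation inward along $\rho_{n+1}$, with detours into the sector between the rays. As $f$ has constant sign on $[x_n,x_{n+1}]$, the argument principle gives $W+W'\ge l\pi/n\ge m\pi/n$. On $\rho_n$ write $f=\eta f_1$ as in (F7), and let $D$ be the modulus of the variation of $\arg f_1$; then $W'\le D$. At $x_n$ the argument of $f_1$ is a multiple of $\pi$, so at least $D/\pi-\frac12$ odd multiples of $\frac\pi2$ lie strictly between its two end values. Each is attained at a point of $\rho_n$, where $\operatorname{Re}f=\eta\operatorname{Re}f_1$ vanishes. So $W'\le\pi(\mathcal N'+\frac12)$, and the same argument on $\rho_{n+1}$ gives $W\le\pi(\mathcal N+\frac12)$. The integer $\mathcal N+\mathcal N'+1$ is at least $m/n$, hence at least $M$.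
\end{proof}

\section{The weight attached to an arc}\label{sec:weights}

Fix an arc $C$ of $P$ with left end $v^-$ and right end $v^+$. If $v$ is one end, $v'$ denotes the other.

\subsection{Coordinates at a finite end}\label{ss:ends}

Let $v$ be a finite end and $n=n_v$. If $v=v^-$, choose $\Phi$ as in Section~\ref{ss:disc} so that $C$ leaves $v$ along $\rho_0$, and put $\Phi_v=\Phi$. Since $P$ lies above $C$, it is near $v$ the sector $0<\arg w<\pi/n$, and its other side at $v$ runs along $\rho_1$. If $v=v^+$, we mirror: let $\Phi$ be this coordinate for $\tau P$, $\tau C$ and the left end $\tau v$, put $\Phi_v=\tau\circ\Phi$, and define $X^v=i^{-m}(w\Phi')^m\,\overline{X\circ\Phi_v}$. Since $\overline{t_p(\tau\Phi w)}=t_{\tau p}(\Phi w)$ and $|t_{\tau p}(\tau v)|=|t_p(v)|$, formula \eqref{eq:tdisc} holds with $\zeta_p=\Phi_v^{-1}(p)$, and again $G_\alpha^v=K_{\alpha\sigma}$.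

We transport $x_j,\rho_j,I_j,s_j,R$ to $\overline{\mathbb H}$ by $\Phi_v$ and write $x_j(v)$ and so on when the end matters. Then $s_0=s_C$, $s_1$ is the reflection in the other side at $v$, and $\Delta_v=\langle s_0,s_1\rangle$. The disc $D_C$ corresponds to the lower half of $\mathbb D$, and $D_C\cap\mathbb R=(x_n,x_{2n})$. So $I_0$ lies outside $\overline{D_C}$ and $I_{-1}=s_0I_0$ lies in $D_C$. By convexity $P$ lies in the sector between $\rho_0$ and $\rho_1$, and $x_0$ is a real point, so $\infty\in I_0\cup\{x_1\}$; the case $\infty=x_1$ occurs exactly when the other side at $v$ is vertical. Put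
\[
U^v=(x_{-1},x_1)=I_{-1}\cup\{x_0\}\cup I_0,\qquad T^v=[x_1,x_{2n-1}],
\]
complementary $s_C$-invariant arcs. If $v$ is a cusp, put $T^v=\emptyset$ and $U^v=\mathbb R\cup\{\infty\}$. See Figure~\ref{fig:omega}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.55]
\fill[gray!25] (-0.268,0) -- (0.366,0) arc (180:90:0.5) arc (30:120:1) arc (30:0:1.732) -- cycle;
\draw (-4,0) -- (3,0);
\draw[dotted] (1,0) arc (0:180:1);
\draw[very thick] (0.866,0.5) arc (30:120:1);
\draw (0.866,0.5) arc (150:0:1);
\draw (0.866,0.5) arc (90:180:0.5);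
\draw (-0.268,0) arc (0:180:1.732);
\fill (0.866,0.5) circle (0.03) node[right] {$v^+$};
\fill (-0.5,0.866) circle (0.03) node[left] {$v^-$};
\node at (0.08,0.55) {$\Omega$};
\node at (0.42,1.07) {$C$};
\node at (0.1,1.6) {$P$};
\node at (1.75,1.14) {$\rho_1(v^+)$};
\node at (-2,1.88) {$\rho_1(v^-)$};
\draw[|-|] (-3.732,-0.14) -- node[below] {$T^{v^-}$} (-0.268,-0.14);
\draw[|-|] (0.366,-0.14) -- node[below] {$T^{v^+}$} (2.732,-0.14);
\node at (0.05,-0.2) {$\mathcal J$};
\end{tikzpicture}
\caption{An arc $C$ of the polygon $P$ with two finite ends, of angles $\pi/2$ at $v^-$ and $\pi/3$ at $v^+$. The neighboring sides of $P$ lie on the rays $\rho_1(v^\pm)$. The shaded region $\Omega$ is bounded by $C$, by the mirror images $\rho_{-1}(v^\pm)$ of these rays in the circle of $C$, and by the real segment $\mathcal J$. The set $T^{v^\pm}$ lies between the ends of $\rho_{-1}(v^\pm)$ and $\rho_1(v^\pm)$.}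
\label{fig:omega}
\end{figure}

\begin{lemma}\label{lem:position}
\begin{enumerate}
\item[(a)] A point of $\mathcal O$ on the circle of $C$ lies in $T^{v^+}\cup T^{v^-}$.
\item[(b)] If both ends are finite and $N\ge4$, then $T^{v'}\subset U^v$ for both ends $v$.
\item[(c)] If both ends are finite and $N=3$, then $x_1(v^\pm)=\infty$, $x_{-1}(v^\pm)=p_C$, $T^{v^+}=[p_C,+\infty)\cup\{\infty\}$ and $T^{v^-}=(-\infty,p_C]\cup\{\infty\}$.
\end{enumerate}
\end{lemma}

We call the situation in (c) the \emph{triangle case}. Outside it, for each finite end $v$ the set $T^{v'}$ is empty or a compact subset of the open arc $U^v$.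

\begin{proof}
(a) The end of the line of $C$ beyond $v$ is $x_{n_v}(v)\in T^v$ if $v$ is finite, and is $v\notin\mathcal O$ if $v$ is a cusp.

(b) The two neighbors of $C$ are not adjacent, so by Lemma~\ref{lem:nonadjacent} the closures of $\rho_1(v)$ and $\rho_1(v')$ are disjoint, and so are the closures of their mirror images $\rho_{-1}(v)$, $\rho_{-1}(v')$. Apart from their initial points $v\ne v'$, the closed rays $\overline{\rho_1}$ lie outside $\overline{D_C}$ and the closed rays $\overline{\rho_{-1}}$ lie in $D_C$. So the broken lines $\Lambda=\overline{\rho_{-1}(v)\cup\rho_1(v)}$ and $\Lambda'=\overline{\rho_{-1}(v')\cup\rho_1(v')}$ are disjoint. The connected set $\Lambda'$ contains $v'\in\rho_0(v)$, so it lies in the component of $\overline{\mathbb H}\setminus\Lambda$ with boundary arc $U^v$. Thus $x_{\pm1}(v')\in U^v$. Of the two closed arcs with these endpoints one lies in $U^v$, and the other contains $T^v$, hence $x_{n_v}(v)=x_0(v')$. Since $x_0(v')\notin T^{v'}$, the arc $T^{v'}$ is the first one.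

(c) Both neighbors are vertical, $x_{-1}=s_C\infty=p_C$, and $T^{v^\pm}$ contains $x_{n}(v^\pm)=p_C\pm r_C$.
\end{proof}

\subsection{Definition of the weight}

For a finite end $v$ define $a_v:\Delta_v\to[0,1]$ by
\[
a_v(R^l)=a_v(R^ls_1)=1-\frac l{n-1}\qquad(0\le l\le n-1).
\]
As $R^lI_0=I_{2l}$ and $R^ls_1I_0=I_{2l+1}$, this is a staircase descending from $1$ to $0$ as $gI_0$ runs counterclockwise through $I_0,\dots,I_{2n-1}$, and $\nu_{n-1}=\sum_ga_v(g)\,g\beta$ in Lemma~\ref{lem:staircase}. From $s_0=R^{-1}s_1$ we get $s_0R^l=R^{n-1-l}s_1$ and $s_0R^ls_1=R^{n-1-l}$, so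
\begin{equation}\label{eq:a}
a_v(g)+a_v(s_0g)=1,\qquad a_v(1)=a_v(s_1)=1,\qquad a_v(s_0)=a_v(R^{-1})=0 .
\end{equation}

We want $\alpha\sigma$ to have the form $\nu_{n-1}$ at each finite end $v$. This prescribes $\alpha$ on $T^v$ in terms of $\alpha$ on $U^v$. But $U^v$ meets $T^{v'}$, where $\alpha$ is prescribed from the other end. So the definition is recursive. Define $\alpha=\alpha_C$ on $\mathcal O$ by the following rules.
\begin{itemize}
\item[(W1)] If $p\in U^{v^+}\cap U^{v^-}$, then $\alpha(p)=0$ if $p\in D_C$ and $\alpha(p)=1$ if $p\notin\overline{D_C}$.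
\item[(W2)] If $p\in T^v$, let $p_0$ be the unique point of $\Delta_vp$ in $[x_0,x_1]$. If $p_0\in I_0$ and $p=gp_0$, then $\alpha(p)=a_v(g)\alpha(p_0)+a_v(gs_0)(1-\alpha(p_0))$.
\item[(W3)] If $p\in T^v$ and $p_0\in\{x_0,x_1\}$, then $\alpha(p)$ is the mean of $a_v(g)$ over the two $g\in\Delta_v$ with $gp_0=p$.
\end{itemize}
For a finite end $v$ let $\beta_v$ be the measure equal to $\alpha\sigma$ on $U^v$, to $\frac12\sigma$ at the point $x_1$, and to $0$ elsewhere.

\begin{lemma}\label{lem:weight}
The rules define a weight $\alpha$ with $\alpha(\infty)=1$, and: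
\begin{enumerate}
\item[(i)] $\alpha(s_Cp)=1-\alpha(p)$ for all $p\in\mathcal O$;
\item[(ii)] at each finite end $v$, $\beta_v\ne0$ and $\alpha\sigma=\sum_{g\in\Delta_v}a_v(g)\,g\beta_v$;
\item[(iii)] at each finite end $v$, $\alpha=1$ on $I_0\setminus T^{v'}$ and at $x_1$, and $\alpha=0$ on $I_{-1}\setminus T^{v'}$ and at $x_{-1}$.
\end{enumerate}
\end{lemma}

\begin{proof}
\emph{The rules are consistent.} By Lemma~\ref{lem:position}(a), (W1) covers all of $\mathcal O\cap U^{v^+}\cap U^{v^-}$. If $x_1\in\mathcal O$, (W3) gives the mean of $a_v(1),a_v(s_1)$ at $x_1$, which is $1$, and the mean of $a_v(s_0),a_v(s_0s_1)=a_v(R^{-1})$ at $x_{-1}$, which is $0$. The sets $T^{v^\pm}$ overlap only in the triangle case, in the points $\infty=x_1(v^\pm)$ and $p_C=x_{-1}(v^\pm)$, where both ends give the same values.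

\emph{The recursion terminates.} Fix $z^*\in P$. Let (W2) apply to $p\in T^v$; then $p\ne p_0$ and $\sigma_p=\sigma_{p_0}$. Let $w^*$ be the coordinate of $z^*$, with argument $\psi\in(0,\frac\pi n)$, and let $\varphi\in(0,\frac\pi n)$ be the argument of $p_0$. The orbit has arguments $\pm\varphi+2\pi j/n$. The angular distance from $\psi$ is $|\varphi-\psi|<\frac\pi n$ for $p_0$, more than $\frac\pi n$ for the other points $\varphi+2\pi j/n$, and at least $\min(\varphi+\psi,\frac{2\pi}n-\varphi-\psi)>|\varphi-\psi|$ for the points $-\varphi+2\pi j/n$. So $p_0$ is strictly nearest to $w^*$, and $|t_p^v(w)|=\sigma_p(|w|/|\zeta_p-w|^2)^m$ gives $|t_{p_0}(z^*)|>|t_p(z^*)|$. Only finitely many $p$ have $|t_p(z^*)|$ above a given positive bound, so after finitely many steps (W1) or (W3) applies. By induction the values are convex combinations of numbers in $[0,1]$.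

(iii) follows from (W1) and the values at $x_{\pm1}$ found above. Either $\infty=x_1(v)$ for a finite end $v$, or $\infty\in U^{v^+}\cap U^{v^-}$; in both cases $\alpha(\infty)=1$, and $\beta_v\ne0$ because $\infty\in I_0\cup\{x_1\}$.

(i) The set $U^{v^+}\cap U^{v^-}$ is $s_C$-invariant and $s_C$ exchanges the two cases of (W1). If $p\in T^v$, then $s_0p\in T^v$ has the same $p_0$. Under (W2), \eqref{eq:a} gives
\[
\alpha(p)+\alpha(s_0p)=[a_v(g)+a_v(s_0g)]\alpha(p_0)+[a_v(gs_0)+a_v(s_0gs_0)](1-\alpha(p_0))=1 .
\]
Under (W3), the elements carrying $p_0$ to $s_0p$ are the $s_0g$, and the two means add up to $1$. In particular $\alpha(x_0)=\frac12$ if $x_0\in\mathcal O$.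

(ii) The right side has mass $\sum_ga_v(g)\beta_v(\{g^{-1}p\})$ at $p$; divide by $\sigma_p$. Let $p_0$ be the point of $\Delta_vp$ in $[x_0,x_1]$. If $p_0\in I_0$ and $p=gp_0=(gs_0)(s_0p_0)$, the orbit meets $(x_{-1},x_1]$ in $p_0$ and $s_0p_0$, and by (i) we get $a_v(g)\alpha(p_0)+a_v(gs_0)(1-\alpha(p_0))$. This is $\alpha(p)$ by (W2) if $p\in T^v$. Otherwise $g=1$ or $g=s_0$, and by \eqref{eq:a} the value is $\alpha(p_0)$ or $1-\alpha(p_0)=\alpha(s_0p_0)$. If $p_0\in\{x_0,x_1\}$, the orbit meets $(x_{-1},x_1]$ only in $p_0$, where $\beta_v=\frac12\sigma$, and we get the mean in (W3). This is $\alpha(p)$ if $p\in T^v$; the only other case is $p=x_0$, where the mean of $a_v(1),a_v(s_0)$ is $\frac12=\alpha(x_0)$.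
\end{proof}

Put $G=G_C=G_{\alpha}$. By (i), \eqref{eq:complexify} holds, and by (ii), $G^v=K_{\nu_{n-1}}$ with $\beta=\beta_v$ at each finite end. If both ends are cusps, $\alpha$ is the weight of Section~\ref{sec:model}.

\subsection{Integrability at the foot of the cut}

\begin{lemma}\label{lem:integrable}
At each finite end $v$ the measure $\beta_v$ satisfies \eqref{eq:integrable}. In the triangle case
\begin{equation}\label{eq:triangle}
\sum_{p\ne p_C}\alpha(p)\,t_p(p_C)<\infty .
\end{equation}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:weight}(iii), $\beta_v|_{I_{-1}}$ is concentrated on $T^{v'}$. Outside the triangle case this set is empty or has positive distance from $x_{-1}$. In the triangle case $x_{-1}=p_C$, and $\sigma_p|x_{-1}-\zeta_p|^{-2m}=|t_p^v(x_{-1})|=|\Phi'(x_{-1})|^m\,t_p(p_C)$, so \eqref{eq:integrable} follows from \eqref{eq:triangle}.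

Letting $z\to\infty$ in \eqref{eq:reflect} gives $t_{s_Cp}(p_C)=(r_p/r_C)^k$ for $p\ne\infty$. With $\omega=1-\alpha=\alpha\circ s_C$ we must show $\sum_{p\ne\infty}\omega(p)r_p^k<\infty$. Let $n_\pm=n_{v^\pm}$. At $v^+$ we have $s_1(x)=h-x$, $I_0=(-\infty,p_C-r_C)$ and $I_1=(h-p_C+r_C,+\infty)\subset T^{v^+}$. For $p\in I_1$, (W2) with $g=s_1$, $gs_0=R$ gives $\alpha(p)=\alpha(h-p)+(1-\frac1{n_+-1})\,\omega(h-p)$, that is,
\[
\omega(p)=\frac{\omega(h-p)}{n_+-1}\quad(p>h-p_C+r_C),\qquad\omega(p)=\frac{\omega(-p)}{n_--1}\quad(p<-p_C-r_C),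
\]
where the second formula is the same computation at $v^-$, with $s_1=\tau$ and $I_0=(p_C+r_C,+\infty)$. Let $\Lambda=(n_+-1)(n_--1)$. Combining the formulas, $\omega(p)=\omega(p-h)/\Lambda$ for large positive $p$ and $\omega(p)=\omega(p+h)/\Lambda$ for large negative $p$. By (F5), $\frac1{n_+}+\frac1{n_-}<1$, which is equivalent to $\Lambda>1$, so $\Lambda\ge2$ and $\omega(p)=O(2^{-|p|/h})$. Together with $r_{p+h}=r_p$ and $\sum_{0\le p<h}r_p^k<\infty$ this proves the claim.
\end{proof}

\begin{example}
For $\mathrm{SL}_2(\mathbb Z)$ we have $n_-=2$, $n_+=3$, $p_C=0$, $r_C=1$. Then $\omega(0)=1$, $\omega(\pm1)=\frac12$ by (i), and (W3) at $v^+$ gives $\alpha(2)=\frac12(a(s_1)+a(R))=\frac34$, since $2=s_1(-1)$ and $-1=x_0(v^+)$. The two formulas above give $\omega(j)=2^{-|j|}$ for all remaining integers $j$. So $\alpha(1/j)=2^{-|j|}$, while $t_{1/j}(0)=1$ for all $j\ne0$: the series \eqref{eq:triangle} converges only because the weights decay.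
\end{example}

\subsection{The region below $C$}

Let $y^\pm=x_{-1}(v^\pm)$ if $v^\pm$ is finite and $y^\pm=v^\pm$ if it is a cusp. For finite ends, $T^{v^-}\cap\overline{D_C}=[p_C-r_C,y^-]$ and $T^{v^+}\cap\overline{D_C}=[y^+,p_C+r_C]$. By Lemma~\ref{lem:position}, $y^-<y^+$ outside the triangle case and $y^-=y^+=p_C$ in it. Let $\mathcal J=[y^-,y^+]$; its interior is $U^{v^+}\cap U^{v^-}\cap D_C$. The closure of $C$, the rays $\rho_{-1}(v)$ for the finite ends, and $\mathcal J$ form a Jordan curve: two such rays are disjoint by the proof of Lemma~\ref{lem:position}(b), or are mirror images of two vertical rays. Let $\Omega$ be the domain it bounds. The curve lies in the closed half disc, so $\Omega\subset D_C\cap\mathbb H$. Hence near a finite end $\Omega$ is the sector $-\pi/n<\arg w<0$, it lies on the counterclockwise side of $\rho_{-1}(v)$ in the coordinate $w$, and near a cusp end it coincides with $D_C\cap\mathbb H$.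

\begin{lemma}\label{lem:J}
At every point of $\mathcal J$ other than a cusp end of $C$, the function $G|_{\overline\Omega\cap\mathbb H}$ extends continuously with a value at least $1$.
\end{lemma}

\begin{proof}
Outside the triangle case we show that $\alpha=0$ near each such point and apply \eqref{eq:positive}. In the interior of $\mathcal J$ this is (W1). Let $v$ be a finite end. Since $T^{v'}$ stays away from $x_{-1}$ and $x_1$, Lemma~\ref{lem:weight}(iii) gives $\alpha=0$ at $x_{-1}$ and on $I_{-1}$ near $x_{-1}$, and $\alpha=1$ on $I_0$ near $x_1$. A point $p\in I_{-2}\subset T^v$ near $x_{-1}$ is $R^{-1}p_0$ with $p_0\in I_0$ near $x_1$. In (W2) we have $a_v(R^{-1})=0$ and $1-\alpha(p_0)=0$, so $\alpha(p)=0$.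

In the triangle case $\mathcal J=\{p_C\}$. Near $p_C$ the set $\overline\Omega$ lies between two geodesics ending at $p_C$, so $\operatorname{Re}(-1/(z-p_C))$ is bounded, that is, $|\operatorname{Re}(z-p_C)|=O(|z-p_C|^2)$. For $z\in\overline\Omega$ close to $p_C$ we thus have $\operatorname{Im}z\ge\frac12|z-p_C|\ge|\operatorname{Re}(z-p_C)|$. We claim $|z-p|\ge\frac12|p_C-p|$ for all real $p$. If $|p-p_C|\ge2|\operatorname{Re}(z-p_C)|$, then $|\operatorname{Re}z-p|\ge\frac12|p-p_C|$; otherwise $|z-p|\ge\operatorname{Im}z\ge|\operatorname{Re}(z-p_C)|>\frac12|p-p_C|$. So $|t_p(z)|\le2^kt_p(p_C)$ for $p\neq p_C$. As $\alpha(p_C)=0$, \eqref{eq:triangle} and dominated convergence give $G(z)\to\sum_{p\ne p_C}\alpha(p)t_p(p_C)\ge1$.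
\end{proof}

\section{Zeros on one arc}\label{sec:arc}

\subsection{The losses at the ends}

Let $z\in C$ be close to an end $v$. Continue $\arg G$ from the value $0$ on $\mathcal J$ to $z$ as follows. If $v$ is finite, go from $x_{-1}(v)$ along $\rho_{-1}(v)$, with detours into $\Omega$, and then along the circle $|w|=\text{const}$ inside $\Omega$ to $z$. If $v$ is a cusp, go from $\mathcal J$ to $z$ along a small circle centered at $v$. With this value of $\arg G(z)$ put
\[
\Theta^+(z)=m\theta+\arg G\ \text{ near }v^+,\qquad\Theta^-(z)=m\pi-(m\theta+\arg G)\ \text{ near }v^- .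
\]
These are continuous functions on $C$ near the ends, because $G$ has no zeros in $\overline\Omega\setminus\{v\}$ near $v$: at a finite end zeros are isolated, and at a cusp end Lemma~\ref{lem:cusp} applies, as the next proof shows. For a finite end let $\mathcal N_C(v)$ be the number $\mathcal N$ of Lemma~\ref{lem:staircase} for $\beta=\beta_v$.

\begin{lemma}\label{lem:phase}
As $z\to v^\pm$ on $C$, $\Theta^\pm(z)$ has a limit. The limit equals $\frac\pi2$ if $v^\pm$ is a cusp, and it is at most $\pi(\lceil m/n_v\rceil-\mathcal N_C(v))$ if $v=v^\pm$ is finite.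
\end{lemma}

\begin{proof}
\emph{Cusp ends.} If $v$ is a cusp and $v'$ is finite, then $v=x_0(v')\notin T^{v'}$. So near $v$ only (W1) applies: $\alpha=0$ on the side of $D_C$ and $\alpha=1$ on the other side. By Lemma~\ref{lem:cusp}, $G\sim A/(z-v^-)$ at a left cusp end, where $\arg(z-v^-)$ goes from $0$ to $\frac\pi2+o(1)$ and $\theta\to\pi$; and $G\sim A/(v^+-z)$ at a right cusp end, where $\arg(v^+-z)$ goes from $0$ to $-\frac\pi2+o(1)$ and $\theta\to0$. In both cases $\Theta^\pm\to\frac\pi2$.

\emph{Finite left end $v$.} Write $G=G^v/t_\infty^v$ with $t_\infty^v=\sigma_\infty\kappa(w\bar\zeta_\infty)^m$, $\zeta_\infty=e^{i\varphi_\infty}$, $0<\varphi_\infty\le\frac\pi n$. At $x_{-1}$ start $\arg G^v$ with $-m\pi$ and $\arg\kappa$ with $-\pi$, which is consistent with $\arg G=0$. By Lemmas~\ref{lem:integrable} and~\ref{lem:staircase}, at the end of the path $\arg G^v$ tends to $-\Theta:=A_{2n-1}^+(\nu_{n-1})+l_0\pi/n$, with $\Theta\le\pi(\lceil m/n\rceil-\mathcal N_C(v))$. Along the path $\arg w\in[-\frac\pi n,0]$, so $\arg(w\bar\zeta_\infty)\in[-\pi,0)$.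 Hence $\kappa(w\bar\zeta_\infty)$ stays in the closed lower half plane and off $[0,\infty)$, its argument stays in $[-\pi,0)$, and it tends to $-\varphi_\infty$ because $\kappa(x)\sim x$ at $0$. So $\arg G\to-\Theta+m\varphi_\infty$. Let $\theta_v$ be the angle $\theta$ at $v$. The arc $C$ leaves its left end in the direction $\theta_v-\frac\pi2$ and the geodesic to $\infty$ in the direction $\frac\pi2$, so $\varphi_\infty=\pi-\theta_v$ by conformality. Therefore $m\theta+\arg G\to m\pi-\Theta$ and $\Theta^-\to\Theta$.

\emph{Finite right end $v$.} Apply the computation to $\widetilde G(z)=\overline{G(\tau z)}$ at the left end $\tau v$ of $\tau C$; by the definition in Section~\ref{ss:ends} its transform is $G^v$. At $\tau z$ the angle is $\pi-\theta(z)$ and the continued argument of $\widetilde G$ is $-\arg G(z)$. So $m(\pi-\theta)-\arg G\to m\pi-\Theta$, that is, $\Theta^+\to\Theta$.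
\end{proof}

The function $F_C$ has no zeros near the ends of $C$: at a finite end zeros of $E$ are isolated, and at a cusp \eqref{eq:Mcusp} applies. By \eqref{eq:complexify}, $\Theta^\pm$ avoids $\frac\pi2+\pi\mathbb Z$ near the ends. So there are integers $d^\pm=d_C(v^\pm)$, the \emph{losses}, with $|\Theta^\pm(z)-\pi d^\pm|<\frac\pi2$ near $v^\pm$. The limit of $\Theta^\pm$ is at least $\pi(d^\pm-\frac12)$, so Lemma~\ref{lem:phase} gives
\begin{equation}\label{eq:loss}
d_C(v)\le\lceil m/n_v\rceil-\mathcal N_C(v)\quad(v\text{ finite}),\qquad d_C(v)\le1\quad(v\text{ a cusp}).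
\end{equation}
Since $F_C=2|G|\cos(m\theta+\arg G)$,
\begin{equation}\label{eq:sign}
\operatorname{sgn}F_C=(-1)^{d^+}\text{ near }v^+,\qquad\operatorname{sgn}F_C=(-1)^{m+d^-}\text{ near }v^- .
\end{equation}

\subsection{The lower bound}

\begin{proposition}\label{prop:arc}
$N_C\ge m-d_C(v^+)-d_C(v^-)$. If equality holds, all zeros of $E$ on $C$ are simple.
\end{proposition}

\begin{proof}
Fix points $z^\pm\in C$ so close to $v^\pm$ that $F_C\ne0$ between $z^\pm$ and $v^\pm$. Take the contour that runs along $\mathcal J$ to the right, along the path above to $z^+$, along $C$ to $z^-$ with detours into $\Omega$ around the zeros of $G$, and back to $\mathcal J$ along the reversed path. In the triangle case cut off a small neighborhood of $p_C$, in which $G$ is close to a positive number. Let $Z$ be the number of zeros of $G$ inside the contour, $Z'$ the number on $C$, and $V$ the variation of $m\theta+\arg G$ from $z^+$ to $z^-$. By Lemma~\ref{lem:J}, $\arg G$ does not vary on $\mathcal J$, so (F7) gives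
\[
\Theta^+(z^+)+V=m\pi-\Theta^-(z^-)+2\pi Z .
\]
On $C$ write $e^{im\theta}G=\eta g_1$ with $\eta$ the real polynomial in $\theta$ of degree $Z'$ that carries the zeros of $G$. The detours lie to the left, so $\arg g_1$ varies by $V+\pi Z'$. Replacing $\eta,g_1$ by their negatives if necessary, we may start $\arg g_1$ with the value $\Theta^+(z^+)$, which is within $\frac\pi2$ of $\pi d^+$. It ends with the value $m\pi-\Theta^-(z^-)+2\pi Z+\pi Z'$, which is within $\frac\pi2$ of $\pi(d^++D)$ for $D=m-d^+-d^-+2Z+Z'$. So $\operatorname{Re}g_1$ has at least $D$ distinct zeros on $C$. Since $F_C=2\eta\operatorname{Re}g_1$,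
\[
N_C\ge D+Z'=m-d^+-d^-+2Z+2Z' .
\]
If $N_C=m-d^+-d^-$, then $Z=Z'=0$, and $N_C=D$ zeros counted with multiplicity include $D$ distinct ones.
\end{proof}

\section{The losses at a vertex and the proof of the theorems}\label{sec:vertices}

A vertex $v\ne\infty$ is an end of one arc and one vertical side, or of two arcs. In the first case \eqref{eq:loss}, \eqref{eq:Mfinite} and \eqref{eq:Mcusp} give at once
\begin{equation}\label{eq:vertical}
d_C(v)\le\lceil m/n_v\rceil\le M_v\quad(v\text{ finite}),\qquad d_C(v)\le1\le M_v\quad(v\text{ a cusp}).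
\end{equation}
Let now $v$ be the left end of an arc $C$ and the right end of an arc $C'$, and write $d=d_C(v)$, $d'=d_{C'}(v)$. We bound $d+d'$ by $M_v+1$ and remove the last unit by parity.

\begin{lemma}\label{lem:parity}
$d+d'\equiv M_v\pmod 2$.
\end{lemma}

\begin{proof}
Let $v$ be finite and use the holomorphic coordinate $\Phi$ for $(C,v)$, in which $C$ runs along $\rho_0$ and $C'$ along $\rho_1$. On a ray, $w\Phi'(w)$ points in the direction of travel away from $v$. On $\rho_0$ this direction is $e^{i(\theta-\pi/2)}$, so $E^v$ is a positive multiple of $i^{-m}(-i)^mF_C=(-1)^mF_C$, of sign $(-1)^d$ near $0$ by \eqref{eq:sign}. On $\rho_1$ the direction is $e^{i(\theta+\pi/2)}$, with $\theta$ taken for $C'$, so $E^v$ is a positive multiple of $F_{C'}$, of sign $(-1)^{d'}$. Since $E^v\sim aw^{n_vM_v}$ and $x_1^{n_vM_v}=(-1)^{M_v}$, the signs differ by the factor $(-1)^{M_v}$.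

Let $v$ be a cusp and $\zeta=-1/(z-v)$, so $\widehat E=E\,(z-v)^k$. On $C$ we have $z-v=r_C(e^{i\theta}+1)=2r_C\cos\frac\theta2\,e^{i\theta/2}$, so $\widehat E$ is a positive multiple of $F_C$, of sign $(-1)^{m+d}$. On $C'$ we have $z-v=r_{C'}(e^{i\theta}-1)=2ir_{C'}\sin\frac\theta2\,e^{i\theta/2}$, so $\widehat E$ is a positive multiple of $(-1)^mF_{C'}$, of sign $(-1)^{m+d'}$. The two arcs lie on vertical lines at distance $L/2$ in the $\zeta$-plane, so by \eqref{eq:Mcusp} the signs differ by the factor $e^{\pi iM_v}$.
\end{proof}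

\begin{lemma}\label{lem:between}
If $v$ is finite, then $d+d'\le\lceil m/n_v\rceil+1$.
\end{lemma}

\begin{proof}
There are two arcs, so $N\ge4$ and the triangle case does not occur. Let $n=n_v$, $\alpha=\alpha_C$, $\alpha'=\alpha_{C'}$, and let $v'$, $v''$ be the other ends of $C$, $C'$. We write $T'=T^{v'}$ for the set attached to $C$ and $T''=T^{v''}$ for the set attached to $C'$. All labels $x_j,\rho_j,I_j,s_j$ refer to the coordinate for $(C,v)$. The coordinate for $(C',v)$ differs from it by an anticonformal automorphism of $\mathbb D$ that fixes $0$ and exchanges $x_0$ and $x_1$, namely $\iota(w)=x_1\bar w$. It maps $x_j$ to $x_{1-j}$, so $I_j$ to $I_{-j}$ and $\rho_{n+1}$ to $\rho_n$. Hence, in our labels, $s_{C'}=s_1$, the arc $U^v$ for $C'$ is $(x_0,x_2)$, and the base measures of $C$ and $C'$ at $v$ are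
\[
\beta=\alpha\sigma|_{I_{-1}\cup I_0}+\tfrac12\sigma|_{\{x_0,x_1\}},\qquad\beta'=\alpha'\sigma|_{I_0\cup I_1}+\tfrac12\sigma|_{\{x_0,x_1\}},
\]
because $\alpha(x_0)=\frac12$ and $\alpha'(x_1)=\frac12$ when these points lie in $\mathcal O$. By \eqref{eq:Ksym} for $\iota$, the number $\mathcal N_{C'}(v)$ counts the zeros of $\operatorname{Re}K_{\beta'}$ on $\rho_n$, while $\mathcal N_C(v)$ counts those of $\operatorname{Re}K_\beta$ on $\rho_{n+1}$. To apply Lemma~\ref{lem:tworays} we need one positive measure that computes both numbers. Put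
\[
\chi=\alpha\sigma|_{I_{-1}}+(\alpha+\alpha'-1)\sigma|_{I_0}+\alpha'\sigma|_{I_1}+\tfrac12\sigma|_{\{x_0,x_1\}} .
\]
Let $\psi=(1-\alpha')\sigma|_{I_0}$ and $\psi'=(1-\alpha)\sigma|_{I_0}$. By Lemma~\ref{lem:weight}(i), $s_1\psi=\alpha'\sigma|_{I_1}$ and $s_0\psi'=\alpha\sigma|_{I_{-1}}$, so
\[
\chi=\beta-\psi+s_1\psi=\beta'-\psi'+s_0\psi' .
\]
On $\rho_{n+1}$ we have $K_{s_1\psi}=\overline{K_\psi}$, so $\operatorname{Re}K_\chi=\operatorname{Re}K_\beta$; on $\rho_n$ we have $K_{s_0\psi'}=\overline{K_{\psi'}}$, so $\operatorname{Re}K_\chi=\operatorname{Re}K_{\beta'}$.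

\emph{$\chi$ is positive.} We show $\max(\alpha,\alpha')=1$ on $\mathcal O\cap I_0$. Suppose $p\in\mathcal O\cap I_0$ has $\alpha(p)<1$ and $\alpha'(p)<1$. By Lemma~\ref{lem:weight}(iii), $p\in T'\setminus D_C$ and $p\in T''\setminus D_{C'}$; in particular $v'$ and $v''$ are finite. Let $B$ be the other side of $P$ at $v'$ and $B'$ the other side at $v''$, and let $H_B,H_{B'}\subset\overline{\mathbb H}$ be the closed half planes bounded by their lines that do not contain $P$. In the coordinate for $(C,v')$, with $n'=n_{v'}$, the set $T'\setminus D_C$ is $[x_1(v'),x_{n'}(v')]$ and $H_B$ has the boundary arc $[x_1(v'),x_{n'+1}(v')]$. So $p\in H_B$, and $p\in H_{B'}$ by the same argument for $(C',v'')$. If $N=4$, then $B=V_1$, $B'=V_0$ and $H_B\cap H_{B'}=\{\infty\}$, where $\alpha=1$; this is a contradiction. If $N\ge5$, the sides $B,B'$ are not adjacent, and their closed lines are disjoint by Lemma~\ref{lem:nonadjacent}. The closed line of $B'$ is connected, misses the closed line of $B$ and contains points of $\overline P$, so it misses $H_B$; symmetrically the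 closed line of $B$ misses $H_{B'}$. The connected set $H_B$ misses the closed line of $B'$ and contains points outside $H_{B'}$, so $H_B\cap H_{B'}=\emptyset$, again a contradiction.

\emph{The support.} Neither side at $v$ is vertical, so $\infty\in I_0$, and $\chi\ne0$ since $\alpha(\infty)=\alpha'(\infty)=1$. By Lemma~\ref{lem:weight}(iii) the parts of $\chi$ on $I_{-1}$ and $I_1$ are concentrated on $T'$ and $T''$, which are empty or compact subsets of $(x_{-1},x_1)$ and $(x_0,x_2)$. So $\operatorname{supp}\chi\subset(x_{-1},x_2)$, which misses $[x_n,x_{n+1}]\subset[x_2,x_{2n-1}]$ because $n\ge2$.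

Lemma~\ref{lem:tworays} gives $\mathcal N_C(v)+\mathcal N_{C'}(v)\ge\lceil m/n\rceil-1$, and \eqref{eq:loss} gives $d+d'\le2\lceil m/n\rceil-(\lceil m/n\rceil-1)$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
We claim that $\sum_{C}d_C(v)\le M_v$ for every vertex $v\ne\infty$, the sum running over the arcs ending at $v$. For an end of a vertical side this is \eqref{eq:vertical}. Between two arcs, $d+d'\le M_v+1$: for finite $v$ by Lemma~\ref{lem:between} and \eqref{eq:Mfinite}, and for a cusp because $d+d'\le2$ by \eqref{eq:loss} and $M_v\ge1$. Lemma~\ref{lem:parity} excludes $d+d'=M_v+1$. Summing Proposition~\ref{prop:arc} over the $N-2$ arcs,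
\begin{equation}\label{eq:final}
\sum_CN_C\ \ge\ m(N-2)-\sum_{v\ne\infty}\sum_{C}d_C(v)\ \ge\ m(N-2)-\sum_{v\ne\infty}M_v .
\end{equation}
Comparison with Lemma~\ref{lem:valence} shows that $N_{\mathrm{int}}=N_V=0$ and that equality holds throughout \eqref{eq:final}.

So in $\overline P\cap\mathbb H$ the function $E$ vanishes only on the closed arcs of $P$. Since $E(\tau z)=\overline{E(z)}$, all zeros in $\overline{\mathbb F_0}\cap\mathbb H\supset\mathbb F$ lie on these closed arcs and their images under $\tau$, which are contained in the closure of $\partial\mathbb F\setminus\{\operatorname{Re}z=\pm h/2\}$. This proves Theorem~\ref{thm:A}.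

The statement on the angles in Theorem~\ref{thm:B} is Proposition~\ref{prop:polygon}(c),(d). Since $\mathbb F_0=P\cup V_0\cup\tau P$ and the vertical sides of $\mathbb F_0$ are $V_1$ and $\tau V_1$, the first sentence of (1) follows from $N_{\mathrm{int}}=N_V=0$. Equality in \eqref{eq:final} means equality in Proposition~\ref{prop:arc} for each arc, so the zeros on the open arcs are simple, and it means $\sum_Cd_C(v)=M_v$ at each vertex $v\ne\infty$. At an end of a vertical side, \eqref{eq:vertical} then forces $M_v=\lceil m/n_v\rceil$ for finite $v$ and $M_v=1$ for a cusp. Between two arcs, $\lceil m/n_v\rceil\le M_v=d+d'\le\lceil m/n_v\rceil+1$ for finite $v$ by \eqref{eq:Mfinite} and Lemma~\ref{lem:between}, and $1\le M_v=d+d'\le2$ for a cusp. This proves (2) and (3), and (4) is Lemma~\ref{lem:valence} with $N_{\mathrm{int}}=N_V=0$.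
\end{proof}

\begin{thebibliography}{9}
\bibitem{Shigezumi} Junichi Shigezumi, \emph{On the zeros of certain modular functions for the normalizers of congruence subgroups of low levels I}, arXiv:0802.1307 (2008).
\end{thebibliography}
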